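
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The optimal integrability exponent for smoothness of solutions of $\mathrm{MA}_k(\lambda(D^2_{\mathbb C}u))=f$}


\begin{abstract}
Let $\mathrm{MA}_k(\lambda(D^2_{\mathbb C}u))$ be the product of all sums of $k$ eigenvalues of the complex Hessian of a function $u$ on an open subset of $\mathbb C^n$, $n\ge 3$, $1\le k\le n-1$. For solutions $u\in W^{2,p}_{\mathrm{loc}}$ of $\mathrm{MA}_k(\lambda(D^2_{\mathbb C}u))=f$ with $f>0$ smooth and all these sums positive, the condition $p>n\bigl(\binom nk-1\bigr)$ guarantees smoothness. A problem from a paper of Abja and Olive is whether this condition is sharp when $k\ge2$. We show that it is not sharp for any $k\in\{2,\dots,n-1\}$. The exact threshold is $(n-k)\binom nk$: above it every solution is smooth, and an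 explicit solution lies in $W^{2,p}_{\mathrm{loc}}$ for every $p$ below it and is not $C^2$.
\end{abstract}

\section{Introduction}

\subsection{The equation and the question}

Fix integers $n\ge3$ and $1\le k\le n-1$. For a vector $\lambda\in\mathbb R^n$ and a set $I\subset\{1,\dots,n\}$ with $|I|=k$ put $\lambda_I=\sum_{i\in I}\lambda_i$, and let
\[
 \mathrm{MA}_k(\lambda)=\prod_{|I|=k}\lambda_I ,\qquad
 \Gamma_k'=\{\lambda\in\mathbb R^n:\ \lambda_I>0\ \text{for all } |I|=k\}.
\]
For a Hermitian $n\times n$ matrix $A$ with eigenvalues $\lambda(A)$, the numbers $\lambda_I$ have a linear-algebraic meaning. Let $D_A$ be the action of $A$ on $\Lambda^k\mathbb C^n$ as a derivation,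
\[
 D_A(v_1\wedge\dots\wedge v_k)=\sum_{j=1}^k v_1\wedge\dots\wedge Av_j\wedge\dots\wedge v_k .
\]
If $e_1,\dots,e_n$ is an orthonormal eigenbasis of $A$, then the vectors $e_I=e_{i_1}\wedge\dots\wedge e_{i_k}$, $I=\{i_1<\dots<i_k\}$, form an orthonormal eigenbasis of $D_A$ with eigenvalues $\lambda_I$. So $D_A$ is Hermitian of size
\[
 M:=\binom nk ,
\]
it depends linearly on $A$, and $\mathrm{MA}_k(\lambda(A))=\det D_A$. With $\mathcal S_k'=\lambda^{-1}(\Gamma_k')$ we have
\begin{equation}\label{eq:cone}
 A\in\mathcal S_k'\iff D_A>0 .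
\end{equation}
For a real-valued $u\in W^{2,p}_{\mathrm{loc}}(\Omega)$, $p\ge1$, on an open set $\Omega\subset\mathbb C^n$, let $D^2_{\mathbb C}u=(u_{i\bar j})$ be the complex Hessian, a Hermitian matrix defined almost everywhere. We study the problem
\begin{equation}\label{eq:main}
 \mathrm{MA}_k(\lambda(D^2_{\mathbb C}u))=f,\qquad D^2_{\mathbb C}u\in\mathcal S_k'\qquad\text{a.e. in }\Omega,
\end{equation}
with $f>0$. For $k=1$ this is the complex Monge--Amp\`ere equation $\det(u_{i\bar j})=f$ for $u$ with positive definite Hessian. The excluded value $k=n$ would give the Poisson equation $\sum_i u_{i\bar i}=f$. In between, the condition $D^2_{\mathbb C}u\in\mathcal S_k'$ says that the sum of the $k$ smallest eigenvalues is positive; equivalently, the trace of $D^2_{\mathbb C}u$ on every complex $k$-plane is positive.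

The equation degenerates when some $\lambda_I$ tends to $0$ while others tend to infinity. A bound on the second derivatives excludes this, and one asks how much integrability of the second derivatives is enough. The starting point is the following known result; it and the question below are taken from \cite{AO}.

\begin{theorem}[Known result, see \cite{AO}]\label{thm:known}
 Let $1\le k\le n-1$, let $f\in C^\infty(\Omega)$, $f>0$, and let a real-valued $u\in W^{2,p}_{\mathrm{loc}}(\Omega)$ satisfy \eqref{eq:main}. If $p>n(M-1)$, then $u\in C^\infty(\Omega)$.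
\end{theorem}

Here and below, $u\in C^\infty(\Omega)$ means: after modification on a null set. For $k=1$ the exponent $n(M-1)=n(n-1)$ is known to be optimal: for every $1\le p<n(n-1)$ there are $\Omega$, a smooth $f>0$ and a nonsmooth solution $u\in W^{2,p}_{\mathrm{loc}}(\Omega)$ of \eqref{eq:main}. The question is whether the condition of Theorem~\ref{thm:known} is sharp in this sense for $k\ge2$ as well, that is, whether for every $1\le p<n(M-1)$ there is a nonsmooth solution in $W^{2,p}_{\mathrm{loc}}$.

\subsection{The answer}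

The Monge--Amp\`ere case suggests the answer ``yes''. But for $k=1$ we have $M=n$, and the number $n(n-1)$ can be read in two ways, as $n(M-1)$ and as $(n-k)M$. (The two expressions also agree, with value $0$, for the excluded $k=n$.) The second reading is the right one.

\begin{theorem}\label{thm:main}
 Let $n\ge3$ and $1\le k\le n-1$.
 \begin{itemize}
 \item[(A)] Let $\Omega\subset\mathbb C^n$ be open, let $f\in C^\infty(\Omega)$, $f>0$, and let a real-valued $u\in W^{2,p}_{\mathrm{loc}}(\Omega)$ satisfy \eqref{eq:main}. If $p>(n-k)\binom nk$, then $u\in C^\infty(\Omega)$.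
 \item[(B)] There are a nonempty open set $\Omega\subset\mathbb C^n$, a function $f\in C^\infty(\Omega)$ with $f>0$, and a single real-valued function $u\notin C^2(\Omega)$ that satisfies \eqref{eq:main} and lies in $W^{2,p}_{\mathrm{loc}}(\Omega)$ for every $1\le p<(n-k)\binom nk$.
 \end{itemize}
\end{theorem}

\begin{corollary}\label{cor:answer}
 For every $n\ge3$ and every $k\in\{2,\dots,n-1\}$ the condition $p>n\bigl(\binom nk-1\bigr)$ is not sharp. The optimal threshold is $(n-k)\binom nk$, which is strictly smaller.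
\end{corollary}

\begin{proof}
 Since $1\le k\le n-1$ we have $M\ge n$, so for $k\ge2$
 \begin{equation}\label{eq:gap}
 n(M-1)-(n-k)M=kM-n\ge 2n-n>0 .
 \end{equation}
 For every $p$ in the nonempty interval $\bigl((n-k)M,\,n(M-1)\bigr)$ all $W^{2,p}_{\mathrm{loc}}$ solutions are smooth by (A), so no nonsmooth solution exists for such $p$. Optimality of $(n-k)M$ is (A) together with (B).
\end{proof}

For $k=n-1$, for example, the optimal exponent is $n$ instead of $n(n-1)$. The endpoint $p=(n-k)\binom nk$ itself is not treated here and plays no role in the question. Throughout we write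
\[
 p_*:=(n-k)M=(n-k)\binom nk=n\binom{n-1}{k}\ \ge\ n .
\]

\subsection{The smallest case by hand: $n=3$, $k=2$}\label{sec:small}

Here $M=3$, $\mathrm{MA}_2(\lambda)=(\lambda_1+\lambda_2)(\lambda_1+\lambda_3)(\lambda_2+\lambda_3)$, the known condition is $p>6$, and we claim that the threshold is $p_*=3$.

\emph{Why $p>3$ suffices (formal argument).} Let $\tau=\lambda_1+\lambda_2+\lambda_3=\sum_iu_{i\bar i}$, a quarter of the Laplacian of $u$. Suppose that $u$ is smooth, and look for an interior bound of $\tau$ in terms of $\|\tau\|_{L^p}$. Linearizing $\log\mathrm{MA}_2$ at $D^2_{\mathbb C}u$ gives an operator $L\varphi=\operatorname{tr}(\mathcal G D^2_{\mathbb C}\varphi)$, where $\mathcal G$ has eigenvalues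
\[
 g_1=\frac1{\lambda_1+\lambda_2}+\frac1{\lambda_1+\lambda_3},\quad
 g_2=\frac1{\lambda_1+\lambda_2}+\frac1{\lambda_2+\lambda_3},\quad
 g_3=\frac1{\lambda_1+\lambda_3}+\frac1{\lambda_2+\lambda_3}.
\]
Differentiating the equation twice and using concavity of $\log\mathrm{MA}_2$ gives $L\tau\ge-C$. A maximum principle of Alexandrov type then bounds $\tau$ in terms of the $L^q$ norm, with some $q>1$, of the density $S^3/\det\mathcal G$; here $S=\operatorname{tr}\mathcal G$ enters through cutoff functions. So the question is: \emph{which power of $\tau$ bounds $S^3/\det\mathcal G$?}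

Order $\lambda_1\le\lambda_2\le\lambda_3$ and let $\mu=\lambda_1+\lambda_2$ be the smallest of the three sums. The three sums are positive and add up to $2\tau$, so each is at most $2\tau$, and the equation gives $\mu\ge f/(2\tau)^2$. Clearly $S\le6/\mu$. By the arithmetic--geometric mean inequality $g_i\ge2\prod_{I\ni i}\lambda_I^{-1/2}$, hence $\det\mathcal G\ge8/f$. Using only this lower bound, which does not depend on $\tau$, we get $S^3/\det\mathcal G\le C\mu^{-3}\le C\tau^6$, and $6=n(M-1)$ is the known exponent. But when $\mu$ is small, $\det\mathcal G$ is large, because \emph{both} indices $1$ and $2$ belong to the small sum: $g_1,g_2\ge1/\mu$, while $g_3\ge1/(2\tau)$. Therefore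
\[
 \frac{S^3}{\det\mathcal G}\le 6^3\mu^{-3}\cdot\mu^{2}\cdot2\tau=6^3\,\frac{2\tau}{\mu}\le\frac{6^3(2\tau)^3}{f},
\]
and the exponent drops from $6$ to $3$.

\emph{Why $p<3$ does not suffice.} The last bound loses only constants when one eigenvalue has the size of $\tau$ and the other two are positive and have the size of $\mu\sim\tau^{-2}$. A function whose Hessian looks like this is
\[
 u(z)=|z_1|^{4/3}\,g,\qquad g=1+|z_2|^2+|z_3|^2 .
\]
It is invariant under rotations of $z_1$ and unitary maps of $(z_2,z_3)$, so to find the eigenvalues of $D^2_{\mathbb C}u$ where $z_1\ne0$ we may take $z=(r,s,0)$ with $r>0$, $s\ge0$. There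
\[
 D^2_{\mathbb C}u=r^{-2/3}\begin{pmatrix}\frac49g&\frac23rs&0\\ \frac23rs&r^2&0\\0&0&r^2\end{pmatrix}.
\]
Let $\beta_\pm$ be the eigenvalues of the upper $2\times2$ block inside the parentheses. Then $\beta_++\beta_-=\frac49g+r^2$ and $\beta_+\beta_-=\frac49r^2(g-s^2)=\frac49r^2$; so both $\beta_\pm$ are positive. Since $(r^{-2/3})^3=r^{-2}$,
\[
 \mathrm{MA}_2=r^{-2}(\beta_++\beta_-)(\beta_++r^2)(\beta_-+r^2)
 =\bigl(\tfrac49g+|z_1|^2\bigr)\bigl(2|z_1|^2+\tfrac49g+\tfrac49\bigr),
\]
which extends to a smooth positive function on $\mathbb C^3$. The second derivatives of $u$ grow like $|z_1|^{-2/3}$ near $\{z_1=0\}$, and $\int_0^1r^{-2p/3}\,r\,dr<\infty$ exactly when $p<3$.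

\subsection{Plan}

Section~\ref{sec:algebra} contains the algebraic bound for general $(n,k)$; it is the point where the exponent improves. The rest of part (A) makes the formal argument above rigorous. There are two difficulties. The maximum principle must see the density in $L^q$ with $q$ only slightly larger than $1$; this is provided by Ko\l odziej's estimate (Section~\ref{sec:alex}). And the equation cannot be differentiated, since $\tau$ is only in $L^p$; so $\tau$ is replaced by a difference quotient that is an average of $\tau$ (Section~\ref{sec:dq}). Section~\ref{sec:bound} combines the three ingredients. Section~\ref{sec:example} gives the example for (B) and ends with two remarks on the hypotheses $f>0$ and $D^2_{\mathbb C}u\in\mathcal S'_k$.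

\section{The linearized operator}\label{sec:algebra}

On $\mathcal S_k'$ let $\Phi(A)=\log\det D_A$. By \eqref{eq:cone} and linearity of $A\mapsto D_A$, the set $\mathcal S_k'$ is open and convex; and since $\log\det$ is concave on positive definite matrices, $\Phi$ is concave. Write its differential as
\[
 d\Phi_A(B)=\operatorname{tr}(D_A^{-1}D_B)=\operatorname{tr}(\mathcal G(A)B)\qquad(B\text{ Hermitian}),
\]
with a uniquely determined Hermitian matrix $\mathcal G(A)$. Concavity means
\begin{equation}\label{eq:concave}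
 \Phi(B)\le\Phi(A)+\operatorname{tr}\bigl(\mathcal G(A)(B-A)\bigr),\qquad A,B\in\mathcal S_k'.
\end{equation}
In an orthonormal eigenbasis of $A$ the matrix $D_A$ is diagonal with entries $\lambda_I$, and the diagonal entries of $D_B$ are $\sum_{i\in I}B_{ii}$. Hence $\operatorname{tr}(D_A^{-1}D_B)=\sum_i\bigl(\sum_{I\ni i}\lambda_I^{-1}\bigr)B_{ii}$. So $\mathcal G(A)$ is diagonal in this basis, with eigenvalues
\begin{equation}\label{eq:gi}
 g_i=\sum_{I\ni i}\frac1{\lambda_I}>0,\qquad i=1,\dots,n .
\end{equation}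

\begin{lemma}\label{lem:algebra}
 Let $A\in\mathcal S_k'$, $F=\mathrm{MA}_k(\lambda(A))$, $\tau=\operatorname{tr}A$, $\mathcal G=\mathcal G(A)$, $S=\operatorname{tr}\mathcal G$ and $c=\binom{n-1}{k-1}$. Then $\tau>0$,
 \[
 S\ge kM\,F^{-1/M}\qquad\text{and}\qquad
 \frac{S^n}{\det\mathcal G}\le(kM)^n\,F^{-(n-k)}\,(c\tau)^{(n-k)M}.
 \]
\end{lemma}

\begin{proof}
 Each index lies in $c$ of the sets $I$, so $\sum_I\lambda_I=c\tau$. All $\lambda_I$ are positive; hence $\tau>0$ and $\lambda_I\le c\tau$ for all $I$. Summing \eqref{eq:gi} over $i$ and using the arithmetic--geometric mean inequality,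
 \[
 S=k\sum_I\frac1{\lambda_I}\ge kM\prod_I\lambda_I^{-1/M}=kM\,F^{-1/M}.
 \]
 Now order $\lambda_1\le\dots\le\lambda_n$ and put $I_0=\{1,\dots,k\}$, $\mu=\lambda_{I_0}=\min_I\lambda_I$. Then $S\le kM/\mu$. The $k$ indices $i\in I_0$ satisfy $g_i\ge1/\lambda_{I_0}=1/\mu$; each of the other $n-k$ indices lies in some $I$, and $g_i\ge1/\lambda_I\ge1/(c\tau)$. Therefore
 \[
 \frac{S^n}{\det\mathcal G}\le(kM)^n\,\mu^{-n}\,\mu^{k}\,(c\tau)^{n-k}=(kM)^n\Bigl(\frac{c\tau}{\mu}\Bigr)^{n-k}.
 \]
 Finally $\mu=F/\prod_{I\ne I_0}\lambda_I\ge F\,(c\tau)^{-(M-1)}$, so $c\tau/\mu\le(c\tau)^M/F$.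
\end{proof}

\begin{remark}[What is gained]
 The arithmetic--geometric mean inequality in each $g_i$ gives $\det\mathcal G\ge c^nF^{-k/c}$. With this bound, which does not depend on $\tau$, one obtains $S^n/\det\mathcal G\le C(F)\,\mu^{-n}\le C(F)\,\tau^{n(M-1)}$. The proof above uses instead $\det\mathcal G\ge\mu^{-k}(c\tau)^{-(n-k)}$, and when $\mu$ is of the size $\tau^{-(M-1)}$ the right side is of the size $\tau^{k(M-1)-(n-k)}=\tau^{kM-n}$. The exponent $kM-n$ is exactly the gap \eqref{eq:gap}. It is $0$ for $k=1$, where $\mathcal G=A^{-1}$ and $\det\mathcal G=1/F$, so that nothing can be gained.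
\end{remark}

\section{A complex Alexandrov-type estimate}\label{sec:alex}

We need a maximum principle in which the second derivatives enter only through an $L^q$ norm with $q>1$ arbitrarily close to $1$. The idea is to compare a function $g$ with the solution $v$ of a complex Monge--Amp\`ere equation whose right-hand side slightly exceeds $\det(-D^2_{\mathbb C}g)$ wherever $-D^2_{\mathbb C}g\ge0$. Then $g+v$ has no interior maximum, and $v$ is bounded by the $L^q$ norm of the right-hand side. Two results are used. Let $B_r=\{|z|<r\}\subset\mathbb C^n$.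

\begin{itemize}
\item[\textbf{[K]}] (Ko\l odziej \cite{K1,K2}.) Let $q>1$. If $v\in C(\overline B_1)$ is plurisubharmonic in $B_1$, $v=0$ on $\partial B_1$ and $\det(v_{i\bar j})=\psi$ with $\|\psi\|_{L^q(B_1)}\le1$, then $\|v\|_\infty\le C(n,q)$. Applied to $v/\|\psi\|_{L^q}^{1/n}$ this gives $\|v\|_\infty\le C(n,q)\|\psi\|_{L^q(B_1)}^{1/n}$ for general $0\ne\psi\in L^q(B_1)$. We need it only for $v\in C^\infty(\overline B_1)$.
\item[\textbf{[CKNS]}] (Caffarelli--Kohn--Nirenberg--Spruck \cite{CKNS}.) For $0<\psi\in C^\infty(\overline B_1)$ there is a strictly plurisubharmonic $v\in C^\infty(\overline B_1)$ with $\det(v_{i\bar j})=\psi$ in $B_1$ and $v=0$ on $\partial B_1$.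
\end{itemize}

For a Hermitian matrix $A$ put
\[
 H(A)=\prod_{i=1}^n\max(\lambda_i(-A),0),
\]
which is $\det(-A)$ if $-A\ge0$ and $0$ otherwise. Since eigenvalues depend continuously on the matrix, $H$ is continuous; and $0\le H(A)\le|A|^n$ with $|\cdot|$ the operator norm.

\begin{proposition}\label{prop:alex}
 Let $q>1$, $\delta>0$ and let $g\in W^{2,nq}(B_{1+\delta})$ be real-valued. Then
 \[
 \max_{\overline B_1}g\le\max_{\partial B_1}g+C(n,q)\,\bigl\|H(D^2_{\mathbb C}g)\bigr\|_{L^q(B_1)}^{1/n}.
 \]
\end{proposition}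

\begin{proof}
 The real dimension is $2n$ and $nq>n$, so $g$ is continuous by Sobolev embedding.

 \emph{Smooth $g$.} Suppose $g$ is smooth near $\overline B_1$ and let $\epsilon>0$. Approximating the continuous function $H(D^2_{\mathbb C}g)+\frac32\epsilon$ uniformly on $\overline B_1$ by a polynomial, we find $\psi\in C^\infty(\overline B_1)$ with
 \[
 H(D^2_{\mathbb C}g)+\epsilon\le\psi\le H(D^2_{\mathbb C}g)+2\epsilon\quad\text{on }\overline B_1 .
 \]
 Let $v$ be the solution from [CKNS]. Suppose that $g+v$ has a maximum point over $\overline B_1$ in the open ball. There $D^2_{\mathbb C}(g+v)\le0$, that is, $-D^2_{\mathbb C}g\ge D^2_{\mathbb C}v>0$, and hence $H(D^2_{\mathbb C}g)=\det(-D^2_{\mathbb C}g)\ge\det(v_{i\bar j})=\psi>H(D^2_{\mathbb C}g)$, a contradiction. So $g+v\le\max_{\partial B_1}g$, and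
 \[
 g\le\max_{\partial B_1}g+\|v\|_\infty\le\max_{\partial B_1}g+C(n,q)\|\psi\|_{L^q(B_1)}^{1/n}
 \]
 by [K]. Let $\epsilon\to0$.

 \emph{General $g$.} Let $g_j$ be mollifications of $g$, so that $g_j\to g$ in $W^{2,nq}(B_{1+\delta/2})$ and, by Sobolev embedding, uniformly on $\overline B_1$. Along a subsequence $D^2_{\mathbb C}g_j\to D^2_{\mathbb C}g$ a.e., hence $H(D^2_{\mathbb C}g_j)\to H(D^2_{\mathbb C}g)$ a.e. Since $H(D^2_{\mathbb C}g_j)^q\le|D^2_{\mathbb C}g_j|^{nq}$ and the right side converges in $L^1(B_1)$, Vitali's theorem gives $H(D^2_{\mathbb C}g_j)\to H(D^2_{\mathbb C}g)$ in $L^q(B_1)$. Pass to the limit in the estimate for $g_j$.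
\end{proof}

\section{An averaged Laplacian}\label{sec:dq}

For smooth $u$ one would use that $\tau=\sum_iu_{i\bar i}$ satisfies $L\tau\ge-C$, where
\[
 L\varphi=\operatorname{tr}(\mathcal G\,D^2_{\mathbb C}\varphi),\qquad \mathcal G(z)=\mathcal G\bigl(D^2_{\mathbb C}u(z)\bigr).
\]
In our setting $D^2_{\mathbb C}\tau$ is not available. We need a substitute for $\tau$ that has two weak derivatives, is controlled by $\tau$ in $L^p$, and still satisfies this inequality. The difference between a ball average of $u$ and $u$ itself, suitably rescaled, does all of this: it is an average of $\tau$ and converges to $\tau$, and the concavity inequality \eqref{eq:concave} applies to finite differences as well as to derivatives.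

In this section and in the proposition of the next we assume:
\begin{equation}\label{eq:setup}
 \overline B_2\subset\Omega,\quad u\in W^{2,p}_{\mathrm{loc}}(\Omega)\text{ real-valued},\ p>n,\quad \eqref{eq:main}\text{ holds},\quad f>0,\quad\log f\in C^{1,1}(\overline B_2).
\end{equation}
Since $p>n$, we may take $u$ continuous. By Lemma~\ref{lem:algebra}, $\tau>0$ a.e. For $0<\varepsilon<1/4$ and $z\in B_{3/2}$ let
\[
 T_\varepsilon(z)=\frac{n+1}{\varepsilon^2}\Bigl(\frac1{|B_\varepsilon|}\int_{B_\varepsilon}u(z+\zeta)\,d\zeta-u(z)\Bigr).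
\]
This is a continuous function, and $T_\varepsilon\in W^{2,p}(B_{3/2})$.

\begin{lemma}\label{lem:T}
 Assume \eqref{eq:setup}.
 \begin{itemize}
 \item[(a)] $T_\varepsilon=\tau*\rho_\varepsilon$ a.e. in $B_{3/2}$, where $\rho_\varepsilon=\varepsilon^{-2n}\rho_1(\cdot/\varepsilon)\ge0$, $\operatorname{supp}\rho_\varepsilon\subset\overline B_\varepsilon$ and $\int\rho_\varepsilon=1$. Consequently $T_\varepsilon\ge0$ everywhere in $B_{3/2}$,
 \[
 \|T_\varepsilon\|_{L^p(B_1)}\le\|\tau\|_{L^p(B_{5/4})},\qquad T_\varepsilon\to\tau\ \text{ in }L^p(B_1)\text{ as }\varepsilon\to0 .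
 \]
 \item[(b)] $LT_\varepsilon\ge-C_1$ a.e. in $B_{5/4}$, where $C_1\ge0$ depends only on $n$ and $\|\log f\|_{C^{1,1}(\overline B_2)}$, and not on $\varepsilon$.
 \end{itemize}
\end{lemma}

\begin{proof}
 (a) Let $\Delta$ be the real Laplacian, so $\Delta u=4\tau$; let $E$ be its radial fundamental solution, $\Delta E=\delta_0$, a negative multiple of $|x|^{2-2n}$. For $\varepsilon>0$ let $\chi_\varepsilon=1_{B_\varepsilon}/|B_\varepsilon|$ and $K_\varepsilon=E*\chi_\varepsilon-E$. Then $K_\varepsilon$ is locally integrable. It is nonnegative by the sub-mean value property of the subharmonic function $E$. It vanishes off $\overline B_\varepsilon$ by the mean value property, because $E$ is harmonic away from $0$. Moreover $\Delta K_\varepsilon=\chi_\varepsilon-\delta_0$. Let now $\varepsilon<1/4$. As $K_\varepsilon$ has compact support in $\overline B_\varepsilon$, convolution of distributions gives on $B_{3/2}$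
 \[
 u*\chi_\varepsilon-u=u*\Delta K_\varepsilon=(\Delta u)*K_\varepsilon=4\,\tau*K_\varepsilon .
 \]
 So $T_\varepsilon=\tau*\rho_\varepsilon$ a.e. with $\rho_\varepsilon=4(n+1)\varepsilon^{-2}K_\varepsilon$. Since $E$ is homogeneous of degree $2-2n$, $K_\varepsilon(x)=\varepsilon^{2-2n}K_1(x/\varepsilon)$ and $\rho_\varepsilon=\varepsilon^{-2n}\rho_1(\cdot/\varepsilon)$. To find the mass, apply the identity to $|z|^2$ in place of $u$: there $\tau=n$, and the difference quotient equals $\frac{n+1}{\varepsilon^2}\cdot\frac1{|B_\varepsilon|}\int_{B_\varepsilon}|\zeta|^2\,d\zeta=\frac{n+1}{\varepsilon^2}\cdot\frac{n\varepsilon^2}{n+1}=n$; hence $\int\rho_\varepsilon=1$. Thus $(\rho_\varepsilon)$ is an approximate identity, which gives the statements about $L^p(B_1)$. Since $\tau>0$ a.e., $T_\varepsilon\ge0$ a.e., and then everywhere by continuity.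

 (b) For $z\in B_{5/4}$ let $\bar A(z)$ be the average of $D^2_{\mathbb C}u$ over $z+B_\varepsilon$; it is the complex Hessian of $u*\chi_\varepsilon$ at $z$. The matrix $D_{\bar A(z)}$ is an average of matrices that are positive definite a.e., so $\bar A(z)\in\mathcal S_k'$. Apply \eqref{eq:concave} at the point $\bar A(z)$ with $B=D^2_{\mathbb C}u(z+\zeta)$, and average over $\zeta\in B_\varepsilon$. The linear term averages to $0$, and since $\Phi(D^2_{\mathbb C}u)=\log f$ a.e.,
 \[
 \Phi(\bar A(z))\ge\frac1{|B_\varepsilon|}\int_{B_\varepsilon}\log f(z+\zeta)\,d\zeta .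
 \]
 Apply \eqref{eq:concave} once more, now at $D^2_{\mathbb C}u(z)$ with $B=\bar A(z)$. For a.e. $z$,
 \begin{align*}
 \operatorname{tr}\bigl(\mathcal G(z)(\bar A(z)-D^2_{\mathbb C}u(z))\bigr)
 &\ge\Phi(\bar A(z))-\Phi(D^2_{\mathbb C}u(z))\\
 &\ge\frac1{|B_\varepsilon|}\int_{B_\varepsilon}\bigl(\log f(z+\zeta)-\log f(z)\bigr)\,d\zeta\ \ge\ -\tfrac12\Lambda\varepsilon^2 ,
 \end{align*}
 where $\Lambda$ is the Lipschitz constant of $\nabla\log f$ on $\overline B_2$: in the Taylor expansion the linear term in $\zeta$ has average $0$ by the symmetry of $B_\varepsilon$. Multiply by $(n+1)\varepsilon^{-2}$.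
\end{proof}

\section{The bound for the Laplacian and the proof of (A)}\label{sec:bound}

\begin{proposition}\label{prop:bound}
 Assume \eqref{eq:setup} and $p>p_*=(n-k)\binom nk$. Then
 \begin{equation}\label{eq:apriori}
 \operatorname*{ess\,sup}_{B_{1/2}}\tau\le C\bigl(1+\|\tau\|_{L^p(B_{5/4})}\bigr)^{\kappa},
 \end{equation}
 where $\kappa=\kappa(n,k,p)$ and $C$ depends only on $n,k,p$ and $\|\log f\|_{C^{1,1}(\overline B_2)}$.
\end{proposition}

The idea is to apply Proposition~\ref{prop:alex} to a cutoff function $\eta$ times the \emph{square} of $V=T_\varepsilon+1$. The cutoff produces first-order cross terms $\eta_iV_{\bar j}$, for which we have no bound that is uniform in $\varepsilon$. The square produces the good quadratic term $2\eta|\partial V|^2_{\mathcal G}$, which absorbs them. Taking $\eta$ to be a high power $(1-|z|^2)^\alpha$ makes the price of the cutoff small: it costs a factor $V^{4n/\alpha}$ in the density, and since $p>p_*$ we can afford $p_*+4n/\alpha<p$ and still have some $q>1$ left for [K].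

\begin{proof}
 Constants $C,C_2,C_3,\dots$ depend only on the quantities in the statement; they do not depend on $\varepsilon$. Note that $\|\log f\|_{C^{1,1}(\overline B_2)}$ bounds $f$ above and below on $\overline B_2$. Fix an integer $\alpha=\alpha(n,k,p)\ge2$ with $p_*+4n/\alpha<p$ and put
 \[
 q=\frac p{p_*+4n/\alpha}>1 ,\qquad\text{so that }nq\le p,\text{ because }p_*\ge n .
 \]
 Let $\eta=(1-|z|^2)^\alpha$, $V=T_\varepsilon+1\ge1$ and $w=\eta V^2$.

 \emph{Regularity of $w$.} $V\in W^{2,p}(B_{5/4})$ is bounded. Since $p>n$, also $\nabla V\in L^{2p}(B_{5/4})$: for $n<p<2n$ Sobolev embedding gives the exponent $\frac{2np}{2n-p}\ge2p$, and for $p\ge2n$ every finite exponent is allowed. Hence $V^2$, and then $w$, lies in $W^{2,p}(B_{5/4})\subset W^{2,nq}(B_{5/4})$, with the usual product rule a.e. Moreover $w=0$ on $\partial B_1$, $w>0$ in $B_1$, and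
 \[
 1\le w(0)\le W:=\max_{\overline B_1}w<\infty .
 \]

 \emph{A differential inequality.} A.e. in $B_1$,
 \[
 w_{i\bar j}=V^2\eta_{i\bar j}+2V(\eta_iV_{\bar j}+V_i\eta_{\bar j})+2\eta VV_{i\bar j}+2\eta V_iV_{\bar j}.
 \]
 For real $\varphi$ write $|\partial\varphi|_{\mathcal G}^2=\operatorname{tr}\bigl(\mathcal G\,(\varphi_i\varphi_{\bar j})\bigr)\ge0$. By the Cauchy--Schwarz inequality and completion of the square, the second and fourth terms contribute to $Lw$ at least
 \[
 2\eta|\partial V|^2_{\mathcal G}-4V|\partial\eta|_{\mathcal G}|\partial V|_{\mathcal G}\ \ge\ -2V^2\,\frac{|\partial\eta|^2_{\mathcal G}}\eta .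
 \]
 With $S=\operatorname{tr}\mathcal G$ we have:
 \begin{itemize}
 \item $\eta_i=-\alpha(1-|z|^2)^{\alpha-1}\bar z_i$, so $|\partial\eta|^2_{\mathcal G}/\eta\le S\,\alpha^2(1-|z|^2)^{\alpha-2}|z|^2\le\alpha^2\eta^{1-2/\alpha}S$;
 \item $\eta_{i\bar j}=-\alpha(1-|z|^2)^{\alpha-1}\delta_{ij}+\alpha(\alpha-1)(1-|z|^2)^{\alpha-2}\bar z_iz_j$, and the last matrix is nonnegative, so $L\eta\ge-\alpha\eta^{1-1/\alpha}S\ge-\alpha\eta^{1-2/\alpha}S$;
 \item $LV=LT_\varepsilon\ge-C_1$ by Lemma~\ref{lem:T}(b);
 \item $\eta V\le\eta^{1-2/\alpha}V^2$, since $0\le\eta\le1\le V$;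
 \item $S\ge C_2^{-1}>0$ by Lemma~\ref{lem:algebra}, since $f$ is bounded above.
 \end{itemize}
 The last two items serve to absorb the term with $LV$ into the others. Altogether
 \begin{equation}\label{eq:Lw}
 Lw\ge-(\alpha+2\alpha^2)\eta^{1-2/\alpha}V^2S-2C_1\eta V\ge-C_3\,\eta^{1-2/\alpha}V^2S=-C_3\,w^{1-2/\alpha}V^{4/\alpha}S .
 \end{equation}

 \emph{The density.} Consider a point of $B_1$ where \eqref{eq:Lw} holds and $H(D^2_{\mathbb C}w)>0$. Then $-D^2_{\mathbb C}w>0$, and the arithmetic--geometric mean inequality $\det(PQ)\le\bigl(\frac1n\operatorname{tr}(PQ)\bigr)^n$ for positive definite $P,Q$ gives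
 \[
 \det\mathcal G\cdot\det(-D^2_{\mathbb C}w)\le\Bigl(\frac{-Lw}n\Bigr)^n\le C\,w^{n(1-2/\alpha)}\,V^{4n/\alpha}\,S^n .
 \]
 Divide by $\det\mathcal G$ and use $w\le W$ and Lemma~\ref{lem:algebra} with $F=f\ge\inf_{B_2}f>0$. This gives, a.e. in $B_1$ (trivially where $H(D^2_{\mathbb C}w)=0$),
 \[
 H(D^2_{\mathbb C}w)\le C_4\,W^{n(1-2/\alpha)}\,V^{4n/\alpha}\,\tau^{p_*}\le C_4\,W^{n(1-2/\alpha)}\,(V+\tau)^{p_*+4n/\alpha}.
 \]

 \emph{Conclusion.} Apply Proposition~\ref{prop:alex} to $w$, which vanishes on $\partial B_1$. Since $q(p_*+4n/\alpha)=p$,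
 \[
 W\le C_5\,W^{1-2/\alpha}\Bigl(\int_{B_1}(V+\tau)^p\Bigr)^{1/(nq)} .
 \]
 As $1\le W<\infty$ we may divide by $W^{1-2/\alpha}$; with Lemma~\ref{lem:T}(a),
 \[
 W^{2/\alpha}\le C_6\bigl(1+\|\tau\|_{L^p(B_{5/4})}\bigr)^{p/(nq)} .
 \]
 On $B_{1/2}$ we have $\eta\ge(3/4)^\alpha$, hence $T_\varepsilon\le V\le(4/3)^{\alpha/2}W^{1/2}$, and therefore
 \[
 \sup_{B_{1/2}}T_\varepsilon\le C\bigl(1+\|\tau\|_{L^p(B_{5/4})}\bigr)^\kappa,\qquad\kappa=\frac{\alpha p}{4nq}=1+\frac{\alpha p_*}{4n} .
 \]
 Let $\varepsilon\to0$ along a sequence for which $T_\varepsilon\to\tau$ a.e. in $B_1$.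
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A)]
 Let $z_0\in\Omega$ and choose $R>0$ with $\{|z-z_0|\le2R\}\subset\Omega$. The function $R^{-2}u(z_0+R\,\cdot)$ solves \eqref{eq:main} with right-hand side $f(z_0+R\,\cdot)$, and \eqref{eq:setup} holds for it because $p>p_*\ge n$ and $f$ is smooth and positive. Proposition~\ref{prop:bound} shows that $\tau$ is bounded near $z_0$. So $0<\Delta u=4\tau\in L^\infty_{\mathrm{loc}}(\Omega)$, and the Calder\'on--Zygmund estimates give $u\in W^{2,s}_{\mathrm{loc}}(\Omega)$ for every $s<\infty$. Take $s>n(M-1)$ and apply Theorem~\ref{thm:known}.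
\end{proof}

\begin{remark}
 Beyond $\log f\in C^{1,1}_{\mathrm{loc}}$, smoothness of $f$ was used only in the last step. If $f>0$ and merely $\log f\in C^{1,1}_{\mathrm{loc}}(\Omega)$, then $p>p_*$ still implies $\tau\in L^\infty_{\mathrm{loc}}(\Omega)$, with the bound \eqref{eq:apriori} in the normalized situation.
\end{remark}

\section{The singular solution}\label{sec:example}

\subsection{How the example is found}

The bound in Lemma~\ref{lem:algebra} loses only constants if $F\sim1$, $n-k$ eigenvalues are comparable to $\tau$, and the other $k$ are positive and of size $\mu\sim\tau^{-(M-1)}$. So we want singular behavior in $n-k$ complex variables. Write $z=(z',z'')\in\mathbb C^{n-k}\times\mathbb C^k$ and $r=|z'|$. The function $|z'|^{2a}$ has $n-k$ eigenvalues of size $r^{2a-2}$ and $k$ zero eigenvalues. Multiplication by $1+|z''|^2$ makes the latter positive of size $r^{2a}$. Then exactly one of the sums $\lambda_I$ is of size $r^{2a}$, the other $M-1$ are of size $r^{2a-2}$, and $\mathrm{MA}_k$ is of size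 $r^{(2a-2)M+2}$. This is bounded above and below near $r=0$ precisely for $a=1-\frac1M$. What must be checked is that $\mathrm{MA}_k$ is then also \emph{smooth}. The computation of Section~\ref{sec:small} carries over.

\begin{lemma}\label{lem:example}
 Let $a>0$, $g=1+|z''|^2$ and $u(z)=|z'|^{2a}(1+|z''|^2)$. There is a real polynomial $h$ in two variables, depending on $a,n,k$, with $h(t,\gamma)>0$ for all $t\ge0$, $\gamma\ge1$, such that at every point with $z'\ne0$ the matrix $D^2_{\mathbb C}u$ is positive definite and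
 \[
 \mathrm{MA}_k(\lambda(D^2_{\mathbb C}u))=|z'|^{(2a-2)M+2}\,h\bigl(|z'|^2,\,1+|z''|^2\bigr).
 \]
\end{lemma}

\begin{proof}
 Since $u$ is invariant under unitary maps of $z'$ and of $z''$, we may compute the eigenvalues at a point with $z'=(r,0,\dots,0)$, $z''=(s,0,\dots,0)$, $r>0$, $s\ge0$. From
 \[
 \partial_i\partial_{\bar j}|z'|^{2a}=a|z'|^{2a-2}\delta_{ij}+a(a-1)|z'|^{2a-4}\bar z_iz_j,\qquad \partial_i|z'|^{2a}=a|z'|^{2a-2}\bar z_i\qquad(i,j\le n-k)
 \]
 we obtain $D^2_{\mathbb C}u=r^{2a-2}\hat A$ with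
 \begin{gather*}
 \hat A_{11}=a^2g,\qquad \hat A_{ii}=ag\ (2\le i\le n-k),\qquad \hat A_{bb}=r^2\ (b>n-k),\\
 \hat A_{1,n-k+1}=\hat A_{n-k+1,1}=ars,
 \end{gather*}
 and all other entries $0$. So the eigenvalues of $\hat A$ are $ag$ with multiplicity $n-k-1$, $r^2$ with multiplicity $k-1$, and the eigenvalues $\beta_\pm$ of
 $\begin{pmatrix}a^2g&ars\\ars&r^2\end{pmatrix}$. Because $g-s^2=1$,
 \[
 \beta_++\beta_-=a^2g+r^2,\qquad\beta_+\beta_-=a^2r^2(g-s^2)=a^2r^2 .
 \]
 Hence $\beta_\pm>0$ and $\hat A>0$.

 Now $\mathrm{MA}_k(\lambda(D^2_{\mathbb C}u))=r^{(2a-2)M}P$ with $P=\mathrm{MA}_k(\lambda(\hat A))$. Sort the $M$ factors of $P$ by the choice of eigenvalues: if $j$ copies of $ag$ and $l$ copies of $r^2$ are chosen, $0\le j\le n-k-1$, $0\le l\le k-1$, put $m=jag+lr^2$.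
 \begin{itemize}
 \item \emph{Neither of $\beta_\pm$ is chosen.} Then $j+l=k$ and $l\le k-1$, so $j\ge1$ and the factor is $m\ge ag$.
 \item \emph{Both are chosen} (possible only for $k\ge2$). Then $j+l=k-2$ and the factor is $m+a^2g+r^2\ge a^2g$.
 \item \emph{Exactly one is chosen.} Then $j+l=k-1$, and the factors come in pairs with product
 \[
 (m+\beta_+)(m+\beta_-)=m^2+m(a^2g+r^2)+a^2r^2 .
 \]
 If $j\ge1$, this is at least $m^2\ge a^2g^2$. If $j=0$, then $l=k-1$, so all copies of $r^2$ are chosen; there is exactly one such pair, $m=(k-1)r^2$, and the product is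
 \[
 r^2\bigl(k(k-1)r^2+(k-1)a^2g+a^2\bigr).
 \]
 \end{itemize}
 So $P=r^2h(r^2,g)$, where $h(t,\gamma)$ is a product of polynomials in $(t,\gamma)$, each of which is positive for $t\ge0$, $\gamma\ge1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
 Take $\Omega=\mathbb C^n$, $a=1-\frac1M$ and
 \[
 u(z)=|z'|^{2-2/M}\,(1+|z''|^2),\qquad f(z)=h\bigl(|z'|^2,1+|z''|^2\bigr),
 \]
 with $h$ from Lemma~\ref{lem:example}. Then $f\in C^\infty(\mathbb C^n)$ and $f>0$. Since $(2a-2)M+2=0$, Lemma~\ref{lem:example} gives $\mathrm{MA}_k(\lambda(D^2_{\mathbb C}u))=f$ and $D^2_{\mathbb C}u>0$, in particular $D^2_{\mathbb C}u\in\mathcal S_k'$, wherever $z'\ne0$. It remains to identify the weak derivatives of $u$ and their integrability.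

 As $M\ge n\ge3$, we have $2a=2-\frac2M>1$, so $u\in C^1(\mathbb C^n)$ and $\nabla u$ is locally bounded. Off $\{z'=0\}$ all real second derivatives are locally $O(r^{2a-2})=O(r^{-2/M})$, which is locally integrable. These pointwise derivatives are the distributional ones: for real coordinates $x_i,x_j$ and $\varphi\in C_c^\infty(\mathbb C^n)$,
 \[
 -\int_{\{r>\epsilon\}}\partial_iu\,\partial_j\varphi=\int_{\{r>\epsilon\}}\partial_j\partial_iu\;\varphi-\int_{\{r=\epsilon\}}\partial_iu\,\varphi\,\nu_j\,d\sigma ,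
 \]
 with $\nu$ the outer normal of $\{r>\epsilon\}$; the boundary term is $O(\epsilon^{2(n-k)-1})\to0$, because $2(n-k)-1\ge1$. Consequently $u\in W^{2,p}_{\mathrm{loc}}(\mathbb C^n)$ as soon as
 \[
 \int_0^1r^{-2p/M}\,r^{2(n-k)-1}\,dr<\infty,\qquad\text{that is, } p<(n-k)M .
 \]
 Finally $u\notin C^2(\mathbb C^n)$, since $\sum_{i\le n-k}u_{i\bar i}=a(a+n-k-1)\,g\,r^{-2/M}$, with $a(a+n-k-1)\ge a^2>0$, is unbounded near $\{z'=0\}$. As $u$ is continuous, modification on a null set does not change this.
\end{proof}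

\subsection{Remarks on the hypotheses}

\begin{remark}[Positivity of $f$]
 Take $a=1+\frac1M$ in Lemma~\ref{lem:example}. Then $u=|z'|^{2+2/M}(1+|z''|^2)$ has locally bounded second derivatives, $D^2_{\mathbb C}u\in\mathcal S_k'$ a.e., and $\mathrm{MA}_k(\lambda(D^2_{\mathbb C}u))=|z'|^4h(|z'|^2,1+|z''|^2)$ is smooth and nonnegative. But $u$ is not $C^3$, since $2<2+\frac2M<3$. So for $f\ge0$ no condition on $p$ gives smoothness. In the proof, $f>0$ entered through $\mu\ge F(c\tau)^{-(M-1)}$ and through the bounds on $\log f$.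
\end{remark}

\begin{remark}[The condition $D^2_{\mathbb C}u\in\mathcal S_k'$]
 This example is for $n=3$, $k=2$. Let $x_1=\operatorname{Re}z_1$ and $u=|z_2|^2+|z_3|^2-4\max(x_1,0)^2$. Then $D^2_{\mathbb C}u$ is diagonal with entries $(0,1,1)$ for $x_1<0$ and $(-2,1,1)$ for $x_1>0$, and $\mathrm{MA}_2$ equals $1\cdot1\cdot2=2$ in the first region and $(-1)(-1)\cdot2=2$ in the second. So $u$ has bounded second derivatives and solves the equation a.e. with $f=2$, but it is not $C^2$. Its Hessian leaves $\mathcal S_2'$ for $x_1>0$. In the proof the condition was used for the concavity of $\Phi$ and for the positivity of $\mathcal G$ and of $\tau$.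
\end{remark}

\begin{thebibliography}{9}

\bibitem{AO} Soufian Abja, Guillaume Olive, \emph{Local regularity for concave homogeneous complex degenerate elliptic equations comparable to the Monge-Amp\`ere equation}, arXiv:2102.07553 (2021).

\bibitem{CKNS} Caffarelli, Kohn, Nirenberg, Spruck, CPAM 38 (1985).

\bibitem{K1} Ko\l odziej, Ann. Polon. Math. 65 (1996).

\bibitem{K2} Ko\l odziej, Acta Math. 180 (1998).

\end{thebibliography}

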